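\title{A negative answer to a question of L\'evai and Pyber on the equation $x^n=1$ in profinite groups}

\begin{abstract}
L\'evai and Pyber asked whether the set $T_n$ of solutions of $x^n=1$ in a profinite group is non-meager whenever it has positive Haar measure. We show that the answer is no for every $n$ divisible by the square of a prime $p$: there are pro-$p$ groups in which $T_n$ has measure arbitrarily close to $1$ and empty interior. These groups are extensions of a nilpotent group by an elementary abelian group. In contrast, the answer is yes, for every $n$, in groups that have an open nilpotent subgroup.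
\end{abstract}

\section{The question and the results}

A \emph{profinite group} is a compact, Hausdorff, totally disconnected topological group, or equivalently an inverse limit of finite groups. Its open normal subgroups have finite index and form a base of neighborhoods of $1$. It is \emph{pro-$p$} if all these indices are powers of the prime $p$. Finite groups are profinite, and so is a direct product of finite groups with the product topology. A profinite group $U$ carries a unique regular Borel probability measure $\mu$ that is invariant under left translations, the normalized \emph{Haar measure}; it is also invariant under right translations and under inversion. On a finite group, $\mu(S)$ is the proportion $|S|/|U|$. A subset of a topological space is \emph{meager} if it is a countable union of sets whose closures have empty interior. For an integer $n\ge 2$ put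
\[
T_n=T_n(U)=\{x\in U : x^n=1\}.
\]
The following question is due to L.~L\'evai and L.~Pyber; we take it from Wesolek~\cite{Wesolek}.

\begin{quote}
\emph{If $\mu(T_n)>0$, is $T_n$ non-meager?}
\end{quote}

The question has a concrete form. The map $x\mapsto x^n$ is continuous, so $T_n$ is closed. If $T_n$ has empty interior, it is therefore meager. If it has non-empty interior, it is non-meager, because by the Baire category theorem no non-empty open subset of a compact Hausdorff space is meager; in this case also $\mu(T_n)>0$, since finitely many translates of a non-empty open set cover $U$. Thus $T_n$ is non-meager if and only if it contains a coset of an open normal subgroup, and the question reads: if $x^n=1$ holds with positive probability, must it hold identically on some such coset?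

A general closed set can have positive measure and empty interior, so a positive answer has to come from the algebra. The simplest cases suggest that it does. If $U$ is abelian, then $T_n$ is a closed subgroup. If it has positive measure, its cosets are disjoint sets of equal positive measure, so there are finitely many of them, and $T_n$ is open as the complement of finitely many closed cosets. For a non-abelian example let $U=\mathbb Z_3\rtimes\langle\sigma\rangle$, where $\sigma$ has order $2$ and inverts the $3$-adic integers $\mathbb Z_3$. Here $T_2=\{1\}\cup\mathbb Z_3\sigma$ has measure $1/2$; it is not a subgroup, but it contains an open coset. For $n=2$ the answer is in fact known to be positive for all $U$. Nevertheless the answer is negative in general, and already for $n=4$.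

The \emph{exponent} of a group is the least $e\ge1$ with $x^e=1$ for all $x$, and an \emph{elementary abelian} group is an abelian group of prime exponent. The lower central series of a group $H$ is $\gamma_1(H)=H$, $\gamma_{j+1}(H)=[\gamma_j(H),H]$, where $[g,h]=g^{-1}h^{-1}gh$, and $H$ is \emph{nilpotent of class at most $c$} if $\gamma_{c+1}(H)=1$.

\begin{theorem}\label{thm:counter}
Let $n$ be divisible by $p^2$ for some prime $p$, and write $n=p^kr$ with $k\ge2$ and $p\nmid r$. For every $\varepsilon>0$ there is a pro-$p$ group $U$ such that $\mu(T_n)>1-\varepsilon$ and $T_n$ has empty interior; in particular $T_n$ is meager. Moreover, $U$ has exponent $p^{k+1}$, and it has a closed normal nilpotent subgroup of class at most $p^{k-1}$ with elementary abelian quotient.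
\end{theorem}

For $n=4$ this is a pro-$2$ group that is an extension of a group of class at most $2$ by an elementary abelian group. The nilpotent subgroup cannot be made open.

\begin{theorem}\label{thm:nilp}
Let $U$ be a profinite group and let $n\ge2$.
\begin{enumerate}
\item[(a)] Let $H$ be an open normal subgroup of $U$ that is nilpotent of class at most $c$, where $c\ge1$, and let $yH$ be a coset with $\mu(yH\setminus T_n)/\mu(H)<1/(2^{c+1}-1)$. Then $yH\subseteq T_n$.
\item[(b)] If $U$ has an open nilpotent subgroup and $\mu(T_n)>0$, then $T_n$ is non-meager.
\end{enumerate}
\end{theorem}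

We make no claim about square-free $n\ge3$ for general $U$.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:counter} to finding finite groups in which $x^n=1$ fails, but only rarely. Section~\ref{sec:four} builds the first such group for $n=4$ by hand, and Sections~\ref{sec:wreath} and~\ref{sec:seed} carry out the general construction. Section~\ref{sec:nilp} proves Theorem~\ref{thm:nilp} and is independent of the rest.

\section{Reduction to finite groups}\label{sec:reduction}

The standard closed set of positive measure with empty interior in a product of finite sets is a product of proper subsets whose proportions tend to $1$ quickly. The set $T_n$ respects direct products, so this construction is available once suitable factors are found. For a finite group $G$ call $x\in G$ \emph{exceptional} (for $n$) if $x^n\ne1$, and let $\beta_n(G)$ be the proportion of exceptional elements.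

\begin{lemma}\label{lem:product}
Let $G_1,G_2,\dots$ be finite groups with $\beta_n(G_m)>0$ for all $m$ and $\sum_m\beta_n(G_m)<\varepsilon\le1$. Then in $U=\prod_mG_m$ the set $T_n$ has empty interior and $\mu(T_n)>1-\varepsilon$.
\end{lemma}

\begin{proof}
Powers are computed coordinatewise, so $T_n(U)=\prod_mT_n(G_m)$. The Haar measure of $U$ is the product of the uniform measures on the factors. With $\beta_m=\beta_n(G_m)$, and using $(1-a)(1-b)\ge1-a-b$ for $a,b\in[0,1]$ repeatedly, we get
\[
\mu(T_n)=\prod_m(1-\beta_m)\ge1-\sum_m\beta_m>1-\varepsilon .
\]
A non-empty open subset of $U$ contains a set of the form $\{(u_m): u_m=v_m\text{ for }m\le m_0\}$. Since $\beta_{m_0+1}>0$, this set contains an element whose coordinate $m_0+1$ is exceptional, and this element is not in $T_n$.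
\end{proof}

So we need finite groups $G$ with $\beta_n(G)$ positive and arbitrarily small. Two obstructions show what such groups must avoid.

\begin{remark}\label{rem:two}
For $n=2$ there are none: if $\beta_2(G)<1/4$, then $\beta_2(G)=0$. Indeed, fix $x\in T_2$. More than half of all $g\in G$ satisfy both $g\in T_2$ and $xg\in T_2$, and then $xg=(xg)^{-1}=gx$. So the centralizer of $x$ contains more than half of $G$ and equals $G$. Hence the center contains $T_2$, which is more than half of $G$, so $G$ is abelian. Now $T_2$ is a subgroup containing more than half of $G$, so $T_2=G$. The dihedral group of order $8$ has $\beta_2=1/4$.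
\end{remark}

\begin{remark}\label{rem:shape}
Let $N$ be a normal subgroup of class at most $c$ in a finite group $G$. By Theorem~\ref{thm:nilp}(a), a coset of $N$ either contains no exceptional element or has a proportion at least $1/(2^{c+1}-1)$ of them. Taking $N=G$, we see that nilpotent groups of bounded class are useless for Lemma~\ref{lem:product}. For an extension of $N$ of bounded class, $\beta_n(G)$ can be small only if almost all cosets of $N$ lie \emph{entirely} in $T_n$. The construction below has this shape: the exceptional elements are confined to a subgroup of large index, and outside it $x^n=1$ holds identically.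
\end{remark}

\section{The case $n=4$ by hand}\label{sec:four}

Let $P=\langle\rho,\sigma\mid\rho^8=\sigma^2=1,\ \sigma\rho\sigma=\rho^{-1}\rangle$ be the dihedral group of order $16$. Let $M=\langle\rho^2,\sigma\rangle$, a dihedral subgroup of order $8$ and index $2$, and let $z=\rho^4$ and $Z=\{1,z\}$, the center of $P$. Two facts matter.
\begin{itemize}
\item Squares of elements of $M$ lie in $Z$: we have $(\rho^{2j})^2=z^j$, and reflections $\rho^j\sigma$ have square $1$.
\item The coset $\rho M$ consists of the four rotations $\rho^j$ with $j$ odd, whose fourth power is $z$, and four reflections, whose fourth power is $1$.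
\end{itemize}
The exceptional elements of $P$ are these four rotations, so $\beta_4(P)=1/4$. We want to dilute them, by adding many new elements none of which is exceptional.

Consider the wreath product $(P\times P)\rtimes\langle t\rangle$, where $t$ has order $2$ and swaps the two factors. For an element outside $P\times P$,
\[
\big((a_0,a_1)t\big)^2=(a_0a_1,\,a_1a_0),\qquad \big((a_0,a_1)t\big)^4=\big((a_0a_1)^2,\,(a_1a_0)^2\big),
\]
and the two coordinates are conjugate, since $a_1a_0=a_0^{-1}(a_0a_1)a_0$. This fourth power is often non-trivial; for $(a_0,a_1)=(\rho,1)$ it is $(\rho^2,\rho^2)$. We modify the group twice.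

First, replace $P\times P$ by the subgroup $B$ of pairs $(a_0,a_1)$ with $a_0M=a_1M$. Then $a_0a_1\in M$, because $P/M$ has order $2$, so $(a_0a_1)^2$ lies in $Z$. A central element equals its conjugates, so the fourth power is $(1,1)$ or $(z,z)$. The value $(z,z)$ still occurs, for instance for $(a_0,a_1)=(\rho,\rho)$.

Second, factor out the central subgroup $K=\{(1,1),(z,z)\}$. In $G=(B\rtimes\langle t\rangle)/K$ every element outside $B/K$ has fourth power $1$.

Exceptional elements survive both steps, because inside $B$ nothing ties the two coordinates together beyond their coset: $(\rho,\rho\sigma)\in B$ has fourth power $(z,1)\notin K$. This is why we did not pass to the smaller group $M\times M$, which has exponent $4$. A pair in $B$ has fourth power outside $K$ exactly when it consists of one rotation and one reflection from $\rho M$. There are $2\cdot4\cdot4=32$ such pairs, giving $16$ exceptional elements in the group $G$ of order $16\cdot8\cdot2/2=128$. So $\beta_4(G)=1/8$, half of $\beta_4(P)$.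

To dilute further, replace $\langle t\rangle$ by $\mathbb F_2^m$ acting on itself by translations. Every non-zero translation has order $2$ and acts like $t$ on pairs of coordinates, while the elements with zero translation form only a proportion $2^{-m}$ of the group.

\section{Diluting the exceptional elements}\label{sec:wreath}

We isolate the properties of $(P,M,Z)$ that were used. Let $p$ be a prime and $q$ a power of $p$; the exponent of interest is $pq$. A \emph{seed} for $(p,q)$ is a finite $p$-group $P$ with a normal subgroup $M$ of index $p$ and a subgroup $Z\le M$ of order $p$ that is central in $P$, such that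
\begin{enumerate}
\item[(S1)] $g^q\in Z$ for all $g\in M$;
\item[(S2)] there are $y,y'\in P$ with $yM=y'M$ and $y^{pq}=1\ne y'^{\,pq}$.
\end{enumerate}
The dihedral triple of Section~\ref{sec:four} is a seed for $(2,2)$, with $y=\rho\sigma$ and $y'=\rho$. In any seed, $g^p\in M$ and hence $g^{pq}\in Z$ for all $g\in P$.

\begin{proposition}\label{prop:dilute}
Let $(P,M,Z)$ be a seed for $(p,q)$ and let $m\ge1$. There is a finite $p$-group $G_m$ such that
\begin{enumerate}
\item[(a)] $0<\beta_{pq}(G_m)\le p^{-m}$;
\item[(b)] $G_m$ has exponent $p^2q$;
\item[(c)] $G_m$ has a normal subgroup $N_m$ that is a quotient of a direct power of $M$, and $G_m/N_m$ is elementary abelian.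
\end{enumerate}
\end{proposition}

\begin{proof}
Let $V=\mathbb F_p^m$, an additive group. It acts on $P^V$ by automorphisms via $(s\cdot a)_v=a_{v-s}$. As in Section~\ref{sec:four}, let
\[
B=\{a\in P^V : a_vM=a_{v'}M\text{ for all }v,v'\in V\}.
\]
This is the preimage of the subgroup of constant functions in $(P/M)^V$, so it is a $V$-invariant subgroup containing $M^V$. The subgroup $K\le Z^V$ to be factored out must contain the $pq$-th powers of the elements with non-zero translation, which will turn out to be constant along lines in $V$, and it must not contain a non-trivial element supported at one point. Both requirements are met by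
\[
K=\Big\{\zeta\in Z^V:\prod_{v\in V}\zeta_v=1\Big\},
\]
the kernel of the product homomorphism from $Z^V$ onto $Z$. It has index $p$ in $Z^V$, lies in $B$ because $Z\le M$, is central in $B$, and is $V$-invariant. Hence $K$ is normal in $B\rtimes V$, and we put $G_m=(B\rtimes V)/K$, a finite $p$-group. Elements of $B\rtimes V$ are pairs $(a,s)$ with $(a,s)(b,s')=(a\,(s\cdot b),\,s+s')$.

\emph{Elements with $s\ne0$ are not exceptional.} Since $ps=0$, we have $(a,s)^p=(c,0)$ with $c=a\,(s\cdot a)\,(2s\cdot a)\cdots((p-1)s\cdot a)$, that is,
\[
c_v=a_v\,a_{v-s}\,a_{v-2s}\cdots a_{v-(p-1)s}.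
\]
The $p$ factors lie in one coset of $M$, and $P/M$ has order $p$, so $c_v\in M$. By (S1), $c_v^{\,q}\in Z$. Using $ps=0$ again,
\[
c_{v-s}=a_{v-s}\cdots a_{v-(p-1)s}\,a_{v}=a_v^{-1}c_va_v .
\]
Therefore $c_{v-s}^{\,q}$ is a conjugate of the central element $c_v^{\,q}$, and so $c_{v-s}^{\,q}=c_v^{\,q}$. Thus $(a,s)^{pq}=(c^q,0)$, where $c^q\in Z^V$ is constant on the cosets of $\langle s\rangle$ in $V$. As $s\neq0$, each coset has $p$ points and contributes the $p$-th power of an element of $Z$, which is $1$, to the product $\prod_vc_v^{\,q}$. Hence $c^q\in K$, and $(a,s)^{pq}$ is trivial in $G_m$. All exceptional elements therefore lie in $B/K$, which has index $p^m$, so $\beta_{pq}(G_m)\le p^{-m}$.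

\emph{Some element with $s=0$ is exceptional.} For $a\in B$ we have $(a,0)^{pq}=(a^{pq},0)$ with $a^{pq}\in Z^V$. Take $y,y'$ as in (S2), and let $a_0=y'$ and $a_v=y$ for $v\ne0$. Then $a\in B$ and $\prod_va_v^{pq}=y'^{\,pq}\ne1$, so $a^{pq}\notin K$. This proves (a).

In both cases the $pq$-th power lies in $Z^V/K$, which has order $p$. So the exponent of $G_m$ is a power of $p$ that divides $p^2q$ and, by (a), does not divide $pq$. This is (b).

For (c), note that $M^V$ is normal in $B$, is $V$-invariant, and contains $K$. So $N_m=M^V/K$ is normal in $G_m$, and $G_m/N_m\cong(B/M^V)\rtimes V$. Sending $a\in B$ to the common coset of its coordinates identifies $B/M^V$ with $P/M$, and translations do not change this coset. So the action of $V$ is trivial, and $G_m/N_m\cong (P/M)\times V$ is abelian of exponent $p$.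
\end{proof}

\begin{example}
For the dihedral seed, $\beta_4(G_m)=2^{-m-2}$. Indeed, half of the elements $a\in B$ have their coordinates in $\rho M$, the others have $a^4=1$. For the former, $\prod_va_v^4\ne1$ if and only if an odd number of the coordinates are rotations, which happens for half of them because $\rho M$ has equally many rotations and reflections. So a quarter of $B/K$ is exceptional. In $U=\prod_{m\ge1}G_m$ the set $T_4$ has empty interior and $\mu(T_4)=\prod_{m\ge1}(1-2^{-m-2})\ge3/4$. This already answers the question in the negative.
\end{example}

\section{Seeds for higher prime powers}\label{sec:seed}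

There is no seed with $q=1$. Then (S1) forces $M=Z$, so for $y'=yg$ with $g\in M$ central of order dividing $p$ we get $y'^{\,p}=y^pg^p=y^p$, against (S2). This is why the method needs $p^2\mid n$. We now show that $p\mid q$ is sufficient.

We look for $P=M\rtimes\langle\tau\rangle$ with $\tau$ of order $p$, and take $y=\tau$. For $g\in M$ we have $(g\tau)^p=g\,\tau(g)\cdots\tau^{p-1}(g)$, so we need a group $M$ whose $q$-th powers lie in a central subgroup of order $p$ fixed by $\tau$, and in which such a product can have a non-trivial $q$-th power. Powers are easy to compute in a group $1+R$ with $R$ a nilpotent $\mathbb F_p$-algebra: since $1$ and $\eta$ commute and $q$ is a power of $p$, we have $(1+\eta)^q=1+\eta^q$. If $R^{q+1}=0$, then $\eta^q$ depends only on the linear part of $\eta$. To force all these powers onto one line we take exactly $q$ generators and kill every word with a repeated letter. The generators must not commute: otherwise $(\sum e_i\xi_i)^q=\sum e_i^q\xi_i^q=0$.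

\begin{lemma}\label{lem:seed}
If $q$ is a power of $p$ with $p\mid q$, there is a seed $(P,M,Z)$ for $(p,q)$ in which $M$ is nilpotent of class at most $q$.
\end{lemma}

\begin{proof}
Let $A$ be the quotient of the free associative unital $\mathbb F_p$-algebra on $\xi_1,\dots,\xi_q$ by the span of all words in which some letter occurs more than once; this span is a two-sided ideal. The words in distinct letters form a basis of $A$, and they have length at most $q$. Let $R$ be the span of the non-empty words. It is an ideal, $R^j$ is the span of the words of length at least $j$, and $R^{q+1}=0$.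

The set $M=1+R$ is a group under multiplication, with $(1+\eta)^{-1}=\sum_{j=0}^q(-\eta)^j$, and its order $|R|$ is a power of $p$. For $g=1+\eta$ with $\eta\in R^j$ and $h=1+\eta'$ with $\eta'\in R$,
\[
[g,h]=1+g^{-1}h^{-1}(gh-hg)=1+g^{-1}h^{-1}(\eta\eta'-\eta'\eta)\in1+R^{j+1}.
\]
The sets $1+R^j$ are subgroups, so by induction $\gamma_j(M)\le1+R^j$, and $\gamma_{q+1}(M)=1$.

Let $w=\sum\xi_{i_1}\xi_{i_2}\cdots\xi_{i_q}$, summed over all $q!$ orderings $(i_1,\dots,i_q)$ of $1,\dots,q$. This is a sum of distinct basis words, so $w\ne0$. Let $\eta=\lambda+\eta'$ with linear part $\lambda=\sum e_i\xi_i$, $e_i\in\mathbb F_p$, and $\eta'\in R^2$. In the expansion of $\eta^q$ every term with a factor $\eta'$ lies in $R^{q+1}=0$, so $\eta^q=\lambda^q$. In $\lambda^q=\sum e_{i_1}\cdots e_{i_q}\,\xi_{i_1}\cdots\xi_{i_q}$ only the words in distinct letters survive, and each has coefficient $e_1\cdots e_q$. Hence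
\begin{equation}\label{eq:power}
(1+\eta)^q=1+e_1e_2\cdots e_q\,w .
\end{equation}
Put $Z=\{1+ew:e\in\mathbb F_p\}$. Since $w\in R^q$, we have $wR=Rw=0$, so $(1+ew)(1+\eta)=1+\eta+ew=(1+\eta)(1+ew)$ for all $\eta\in R$. This shows that $Z$ is a central subgroup of $M$ of order $p$, and \eqref{eq:power} gives (S1).

Since $p\mid q$, there is a permutation $\tau$ of $\{1,\dots,q\}$ all of whose cycles have length $p$. It induces an algebra automorphism $\xi_i\mapsto\xi_{\tau(i)}$ of $A$ of order $p$, again written $\tau$, which preserves $R$ and fixes $w$. Let $P=M\rtimes\langle\tau\rangle$. Then $M$ is normal of index $p$, and $Z$ is central in $P$.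

Choose one index from each cycle of $\tau$, and let $u$ be the sum of the corresponding $\xi_i$. Put $y=\tau$ and $y'=(1+u)\tau$. Both lie in $M\tau=\tau M$, and $y^{pq}=1$. On the other hand,
\[
y'^{\,p}=(1+u)(1+\tau u)\cdots(1+\tau^{p-1}u)\in 1+\sum_{j=0}^{p-1}\tau^ju+R^2,
\]
and $\sum_j\tau^ju=\xi_1+\dots+\xi_q$, because the images of a chosen index run once through its cycle. By \eqref{eq:power}, $y'^{\,pq}=1+w\ne1$, which is (S2).
\end{proof}

It is essential that $\tau$ has no fixed point $i$: otherwise the coefficient of $\xi_i$ in $\sum_j\tau^j\lambda$ would be $pe_i=0$ for every linear form $\lambda$, and \eqref{eq:power} would give $(g\tau)^{pq}=1$ for all $g\in M$.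

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
We may assume $\varepsilon\le1$. Put $q=p^{k-1}$; then $p\mid q$ because $k\ge2$, and $pq=p^k$. Take the seed of Lemma~\ref{lem:seed} and the groups $G_m$, $N_m$ of Proposition~\ref{prop:dilute}. An element of a finite $p$-group has order a power of $p$, and this order divides $n=p^kr$ if and only if it divides $p^k$. Hence $\beta_n(G_m)=\beta_{pq}(G_m)\in(0,p^{-m}]$. Choose $m_0$ with $\sum_{m\ge m_0}p^{-m}<\varepsilon$ and let $U=\prod_{m\ge m_0}G_m$, a pro-$p$ group. By Lemma~\ref{lem:product}, $\mu(T_n)>1-\varepsilon$ and $T_n$ has empty interior; being closed, it is meager. Each factor has exponent $p^2q=p^{k+1}$, so $U$ has the same exponent. Direct products and quotients of groups of class at most $q$ have class at most $q$, so $N=\prod_{m\ge m_0}N_m$ is a closed normal subgroup of class at most $p^{k-1}$, and $U/N\cong\prod_{m\ge m_0}G_m/N_m$ is abelian of exponent $p$.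
\end{proof}

\section{Groups with an open nilpotent subgroup}\label{sec:nilp}

\subsection*{The power map on a coset}
Let $H$ be normal in $U$ and let $y\in T_n$. Write $\theta(h)=yhy^{-1}$, an automorphism of $H$. For $h\in H$,
\begin{equation}\label{eq:f}
f(h):=(yh)^n=(yhy^{-1})(y^2hy^{-2})\cdots(y^nhy^{-n})\,y^n=\theta(h)\,\theta^2(h)\cdots\theta^n(h),
\end{equation}
where the last step uses $y^n=1$. So $f$ maps $H$ to $H$, and we must show that if $f=1$ on most of $H$, then $f=1$ everywhere.

Suppose first that $H$ is abelian. Then $f$ is a homomorphism, so it maps a parallelogram $(g_0,\ g_0g_1,\ g_0g_2,\ g_0g_1g_2)$ to a parallelogram, and a parallelogram with three trivial vertices is trivial. Given $x\in H$, choose $g_1,g_2$ at random and $g_0=x(g_1g_2)^{-1}$. The last vertex is $x$, and each of the other three is uniformly distributed. If $f\ne1$ on a proportion less than $1/3$, then for some choice $f$ is trivial at these three vertices, and so $f(x)=1$.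

For class $2$ this fails. In the dihedral group $M$ of Section~\ref{sec:four}, with $y=1$ and $n=2$, the parallelogram with $g_0=1$, $g_1=\sigma$, $g_2=\rho^2\sigma$ is $(1,\sigma,\rho^2\sigma,\rho^{-2})$, and squaring sends it to $(1,1,1,z)$. The map $f$ is no longer a homomorphism. By \eqref{eq:f} it is still a pointwise product of automorphisms, so it preserves every \emph{group} of configurations that is invariant under automorphisms. The parallelograms do not form a group; the group that they generate contains configurations such as $(1,1,1,z)$, with a commutator at the last vertex. In dimension $d$ the corresponding error at the last vertex lies in $\gamma_d(H)$, so we take $d=c+1$.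

\subsection*{The group of cubes}
Let $H$ be a group of class at most $c$, $c\ge1$, and let $d=c+1$ and $[d]=\{1,\dots,d\}$. Write $\gamma_j=\gamma_j(H)$ for $j\ge1$ and put $\gamma_0=H$. We use the standard facts that each $\gamma_j$ is invariant under all automorphisms of $H$ and that $[\gamma_i,\gamma_j]\le\gamma_{i+j}$ for $i,j\ge1$. The inclusion also holds if $i$ or $j$ is $0$, because $\gamma_j$ is normal in $H$.

The vertices of the $d$-dimensional cube are the subsets $J\subseteq[d]$. The functions $u$ from the vertices to $H$ form a group under pointwise multiplication. For $I\subseteq[d]$ and $g\in H$ let $F_I(g)$ be the function with value $g$ at the vertices $J\supseteq I$, which form a face of codimension $|I|$, and value $1$ elsewhere. Let $C$ be the group generated by all $F_I(g)$ with $I\subseteq[d]$ and $g\in\gamma_{|I|}$.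

\begin{lemma}\label{lem:cube}
\begin{enumerate}
\item[(a)] If $u\in C$ and $\alpha$ is an automorphism of $H$, then $\alpha\circ u\in C$.
\item[(b)] If $u\in C$ and $u(J)=1$ for all $J\ne[d]$, then $u([d])=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $u\mapsto\alpha\circ u$ is a homomorphism that sends the generator $F_I(g)$ to the generator $F_I(\alpha(g))$.

(b) We first find a normal form for the elements of $C$. Each $F_I$ is a homomorphism, so $\Gamma_I=F_I(\gamma_{|I|})$ is a subgroup. Further,
\begin{equation}\label{eq:comm}
[F_I(g),F_{I'}(h)]=F_{I\cup I'}([g,h]),
\end{equation}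
since at a vertex $J\supseteq I\cup I'$ both sides equal $[g,h]$, while at any other vertex one of the two entries on the left is $1$. If $g\in\gamma_{|I|}$ and $h\in\gamma_{|I'|}$, then $[g,h]\in\gamma_{|I|+|I'|}\le\gamma_{|I\cup I'|}$, so the commutator \eqref{eq:comm} lies in $\Gamma_{I\cup I'}$.

List the subsets of $[d]$ as $I_1,\dots,I_D$, $D=2^d$, in order of non-decreasing size, so that every set comes after its proper subsets. Let $C_\ell$ be the subgroup generated by $\Gamma_{I_\ell},\dots,\Gamma_{I_D}$; thus $C_1=C$ and $C_{D+1}=1$. Each $C_\ell$ is normal in $C$. Indeed, for $a\in\Gamma_{I_j}$ with $j\ge\ell$ and $b\in\Gamma_I$ we have $b^{-1}ab=a[a,b]$ with $[a,b]\in\Gamma_{I_j\cup I}$, and $I_j\cup I$ is $I_j$ or a later set; so conjugation by any generator of $C$ maps $C_\ell$ into itself, and the set of generators is closed under inversion. Since $C_{\ell+1}$ is normal, $\Gamma_{I_\ell}C_{\ell+1}$ is a subgroup; it contains the generators of $C_\ell$, so $C_\ell=\Gamma_{I_\ell}C_{\ell+1}$. Hence every $u\in C$ can be written as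
\[
u=F_{I_1}(g_{I_1})\,F_{I_2}(g_{I_2})\cdots F_{I_D}(g_{I_D}),\qquad g_I\in\gamma_{|I|},
\]
and $u(J)$ is the product, in the order of the list, of the $g_I$ with $I\subseteq J$.

Now let $u(J)=1$ for all $J\neq[d]$. We show $g_J=1$ for these $J$ by induction along the list: if $g_I=1$ for all proper subsets $I$ of $J$, then $g_J=u(J)=1$. It follows that $u([d])=g_{[d]}\in\gamma_{c+1}=1$. This last step is the only use of nilpotency.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nilp}(a)]
Let $\beta=\mu(yH\setminus T_n)/\mu(H)$, so $(2^d-1)\beta<1$. As $\beta<1$, the coset meets $T_n$, and we may choose its representative $y$ in $T_n$. Define $\theta$ and $f$ as in \eqref{eq:f}; normality of $H$ makes $\theta$ an automorphism of $H$. For $u\in C$ we have $f\circ u=(\theta\circ u)(\theta^2\circ u)\cdots(\theta^n\circ u)$, which lies in $C$ by Lemma~\ref{lem:cube}(a). The Haar measure of the open subgroup $H$ is $\mu_H=\mu/\mu(H)$, and by left invariance the open set $E=\{h\in H:f(h)\ne1\}$ has $\mu_H(E)=\beta$.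

Fix $x\in H$. For $g_1,\dots,g_d\in H$ put $g_0=x(g_1\cdots g_d)^{-1}$ and
\[
u=F_\emptyset(g_0)\,F_{\{1\}}(g_1)\cdots F_{\{d\}}(g_d)\in C;
\]
membership holds because $\gamma_0=\gamma_1=H$. Then $u(J)=x\,g_d^{-1}\cdots g_1^{-1}\prod_{j\in J}g_j$, with the last product in increasing order of $j$, and $u([d])=x$. Let $g_1,\dots,g_d$ be independent with distribution $\mu_H$. For $J\ne[d]$ pick $i\notin J$. Then $u(J)=a\,g_i^{-1}b$, where $a$ and $b$ do not involve $g_i$. Since $\mu_H$ is invariant under inversion and under left and right translations, Fubini's theorem shows that $u(J)$ has distribution $\mu_H$. So the probability that $u(J)\in E$ for at least one of the $2^d-1$ vertices $J\ne[d]$ is at most $(2^d-1)\beta<1$. Choose $g_1,\dots,g_d$ for which this does not happen. Then $f\circ u\in C$ is trivial at all $J\ne[d]$, and Lemma~\ref{lem:cube}(b) gives $f(x)=1$. As $x\in H$ was arbitrary, $yH\subseteq T_n$.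
\end{proof}

Part (b) needs a coset in which $T_n$ has density close to $1$. Such cosets exist for every closed set of positive measure, provided that we may pass to smaller open subgroups; nilpotency class does not increase when we do so.

\begin{proof}[Proof of Theorem~\ref{thm:nilp}(b)]
An open nilpotent subgroup has finite index, hence finitely many conjugates, and their intersection $H_0$ is an open normal nilpotent subgroup, of class at most $c$ for some $c\ge1$. Put $\delta=1/(2^{c+1}-1)<1$. Since $\mu(T_n)>0$ and $\mu$ is regular, there is an open set $W\supseteq T_n$ with $\mu(W)<\mu(T_n)/(1-\delta)$. Every $t\in T_n$ has a neighborhood $tH_t\subseteq W$ with $H_t$ open and normal. The compact set $T_n$ is covered by finitely many of these, say $t_1H_{t_1},\dots,t_lH_{t_l}$. Let $H=H_0\cap H_{t_1}\cap\dots\cap H_{t_l}$, an open normal subgroup of class at most $c$. If $t\in T_n$ lies in $t_iH_{t_i}$, then $tH\subseteq t_iH_{t_i}\subseteq W$. So $T_nH\subseteq W$ and $\mu(T_n)>(1-\delta)\mu(T_nH)$.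

The set $T_nH$ is a disjoint union of finitely many cosets of $H$, each of measure $\mu(H)$. If every one of them met $T_n$ in measure at most $(1-\delta)\mu(H)$, summing would give $\mu(T_n)\le(1-\delta)\mu(T_nH)$. Hence some coset satisfies $\mu(yH\setminus T_n)/\mu(H)<\delta$, and part (a) gives $yH\subseteq T_n$. So $T_n$ has non-empty interior and is non-meager.
\end{proof}

The openness of the nilpotent subgroup is what makes the cosets of $H$ open sets of positive measure. In the groups of Theorem~\ref{thm:counter} the nilpotent subgroup $N=\prod N_m$ is closed of infinite index, so its cosets have measure $0$ and empty interior, and many of them can lie in $T_n$ without giving it an interior point.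

\begin{thebibliography}{1}
\bibitem{Wesolek} Phillip Wesolek, \emph{Conjugacy class conditions in locally compact second countable groups}, arXiv:1310.1561 (2013).
\end{thebibliography}
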